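# Coloring fixed-point free maps of finite-dimensional $\sigma$-compact spaces

Throughout, all spaces are Tychonoff (completely regular Hausdorff), $\omega=\{0,1,2,\dots\}$, and "dimension" means covering dimension $\dim$.

## 1. Compact spaces: a finite subcover is a coloring

Let a map move every point. Can we cut the space into finitely many closed pieces so that each piece is moved completely off itself?

**Definition (color, colorable).** Let $X$ be a subspace of $Y$ and $f\colon X\to Y$ a map. We call a closed set $F\subset X$ a *color* for $f$ if $F\cap f(F)=\emptyset$. Equivalently, there is no $x\in F$ with $f(x)\in F$. The map $f$ is *colorable* if $X$ is a union of finitely many colors. It is *fixed-point free* if $f(x)\ne x$ for all $x\in X$.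

A colorable map is fixed-point free, and closed subsets of colors are colors. A small example is the cyclic permutation of a three-point discrete space. Of any two distinct points, one is the image of the other, so a color has at most one point. The map is colorable with three colors and not with fewer.

**Special case.** Every continuous fixed-point free self-map $f$ of a compact space $X$ is colorable.

**Proof.** Given $x\in X$, take disjoint open sets $O\ni x$ and $O'\ni f(x)$, and put $V_x=O\cap f^{-1}(O')$. This is an open set containing $x$, and $V_x\cap f(V_x)\subset O\cap O'=\emptyset$. By regularity choose an open $W_x\ni x$ with $\operatorname{cl}W_x\subset V_x$. By compactness finitely many sets $W_x$ cover $X$, and their closures are colors. $\square$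

Dimension played no role. Now drop compactness. The sets $\operatorname{cl}W_x$ still cover $X$, but we can extract at best a countable subcover, and we must merge infinitely many colors into finitely many. A union of colors is a color only if it is closed and no point of one member is sent into another member. The translation $f(x)=x+1$ of $\mathbb R$ shows that this can succeed. The sets
$$\Big[\tfrac{2r}3,\tfrac{2r+2}3\Big]+2\mathbb Z,\qquad r=0,1,2,$$
are closed and cover $\mathbb R$. Each is a color, because two elements of one of them differ by a number in $[-\frac23,\frac23]+2\mathbb Z$, and this set does not contain $1$. The question, from R.Z.Bouziakova, A. Chigogidze, "Fixed-point free maps of Euclidean spaces", arXiv:1011.4990 (2010), is as follows.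

*Let $X$ be a $\sigma$-compact space of finite dimension. Is every continuous fixed-point free self-map of $X$ colorable?*

Two results are listed as known there. Krawczyk and Steprāns: the answer is yes when $X$ is zero-dimensional. The second we shall quote, for compact spaces only, to count colors:

**Known result (b).** Every continuous fixed-point free map $f\colon X\to Y$ defined on a closed subspace $X$ of an at most $n$-dimensional locally compact paracompact space $Y$ is colorable, in at most $n+3$ colors.

The answer to the question will be yes. First, two examples show that neither hypothesis can simply be dropped.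

## 2. Spheres of growing dimension, and the shift on infinite sets

**Example 1 (finite dimension cannot be dropped).** By the Lusternik–Schnirelmann theorem, if $k+1$ closed sets cover the sphere $S^k$, one of them contains a pair of antipodal points. So the antipodal map of $S^k$ needs at least $k+2$ colors. On the $\sigma$-compact, locally compact space $\bigoplus_kS^k$, let $f$ be the antipodal map on each summand. A coloring of $f$ with $N$ colors would restrict to a coloring on $S^N$ with $N$ colors, which is impossible. So $f$ is fixed-point free and not colorable.

**Example 2 (some compactness is needed, even in dimension $0$).** Let $[\omega]^\omega$ be the set of infinite subsets of $\omega$, as a subspace of $2^\omega$. Write $a\in[\omega]^\omega$ in increasing order as $a_0<a_1<\cdots$. The numbers $a_0,\dots,a_k$ are determined by $a\cap(a_k+1)$, and $a\cap\{0,\dots,k-1\}$ is determined by $a_0,\dots,a_k$. Hence $a\mapsto(a_0,\,a_1-a_0-1,\,a_2-a_1-1,\dots)$ is a homeomorphism of $[\omega]^\omega$ onto $\omega^\omega$, that is, onto the space of irrationals. Let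
$$g(a)=a\setminus\{\min a\}.$$
This map is continuous and fixed-point free. It is not colorable. Suppose closed sets $F_1,\dots,F_k$ cover $[\omega]^\omega$. Then $F_1,\ F_2\setminus F_1,\ F_3\setminus(F_1\cup F_2),\dots$ is a finite Borel partition, and the Galvin–Prikry theorem gives an infinite $H\subset\omega$ such that all infinite subsets of $H$ lie in one member of the partition, hence in one $F_i$. Then $H\in F_i$ and $g(H)\in F_i$, so $F_i$ is not a color.

Keep the shift $g$ in mind: any argument that would apply to it is wrong.

## 3. The Menger property and some facts from general topology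

We use $\sigma$-compactness only through the following weaker property.

**Definition (Menger).** A space $Y$ is *Menger* if for every sequence $\mathcal U_1,\mathcal U_2,\dots$ of open covers of $Y$ there are finite $\mathcal V_i\subset\mathcal U_i$ with $\bigcup_i\bigcup\mathcal V_i=Y$.

A $\sigma$-compact space $Y=\bigcup_{i\ge1}K_i$ is Menger: let $\mathcal V_i$ be a finite subfamily of $\mathcal U_i$ covering $K_i$. The irrationals are not Menger. On $\omega^\omega$ let $\mathcal U_i$ consist of the sets $\{x:x(i)=k\}$, $k\in\omega$. If $\mathcal V_i\subset\mathcal U_i$ are finite, choose for each $i$ a value $x(i)$ whose set is not in $\mathcal V_i$; this $x$ is not covered.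

A Menger space is Lindelöf (take a constant sequence of covers; the union of the $\mathcal V_i$ is countable). A Lindelöf Tychonoff space is paracompact, hence normal and collectionwise normal. Closed subspaces inherit being Lindelöf, and so all of these properties.

**Definition (discrete family).** A family of subsets of $Y$ is *discrete* if every point of $Y$ has a neighborhood meeting at most one member.

The intervals $[2j,2j+1]$ form a discrete family in $\mathbb R$; the singletons $\{1/j\}$ do not, because of the point $0$. The members of a discrete family are pairwise disjoint. The union of a discrete family of closed sets is closed, and each member is open in this union, since the union of the other members is closed too. *Collectionwise normality* says that a discrete family $\{D_j\}$ of closed sets has a discrete family of open sets $H_j\supset D_j$.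

In a normal space we use the Urysohn lemma and the Tietze theorem. We also use the shrinking lemma (a finite open cover $\{O_r\}$ has a closed cover $\{C_r\}$ with $C_r\subset O_r$), and the fact that for a locally finite open cover $\{W_k\}$ there is a partition of unity $\{\varphi_k\}$ with $\{\varphi_k>0\}\subset W_k$.

For a normal space $A$, $\dim A\le n$ means that every finite open cover of $A$ has a finite open refinement in which no point lies in $n+2$ distinct members. We need three facts. If $N$ is closed in $A$, then $\dim N\le\dim A$. For normal $X$, $\dim\beta X=\dim X$. And Dowker's theorem (Engelking, *General Topology*, Sect. 7.2): if $A$ is normal and $\dim A\le n$, then every locally finite open cover of $A$ has an open refinement in which no point lies in $n+2$ distinct members.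

A refinement can be regrouped. Assign each of its members to one set $U_k$ of the original cover that contains it, and let $W_k$ be the union of the members assigned to $U_k$. Then $\{W_k\}$ is an open cover, $W_k\subset U_k$, and no point lies in $W_k$ for $n+2$ different indices $k$, since it would lie in $n+2$ distinct members of the refinement. In particular:

$$\text{if }\dim N\le n,\text{ an open cover }\{U_r\}_{r=1}^{n+2}\text{ has an open cover }W_r\subset U_r\text{ with }\textstyle\bigcap_{r=1}^{n+2}W_r=\emptyset.\tag{1}$$

## 4. The theorem, and how $n+3$ follows from any finite number

**Theorem 1.** Let $X$ be $\sigma$-compact (or merely Menger) with $\dim X\le n<\infty$. Then every continuous fixed-point free $f\colon X\to X$ is colorable, in at most $n+3$ colors.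

It follows from a statement with a worse count, in which only the set to be colored is finite-dimensional and only there must the map move points.

**Proposition.** Let $Y$ be a Menger space, $\Phi\colon Y\to Y$ continuous, $A\subset Y$ closed with $\dim A\le n<\infty$, and $\Phi(x)\ne x$ for all $x\in A$. Then $A$ is a union of at most $(n+1)(n+8)$ closed sets $F$ with $F\cap\Phi(F)=\emptyset$.

The link is the Stone–Čech compactification: *some* finite coloring is enough to remove fixed points from $\beta X$. The question quotes this as an equivalence; here is the direction we need.

**Lemma 1.** Let $X$ be normal and $f\colon X\to X$ continuous and colorable. Then the extension $\widetilde f\colon\beta X\to\beta X$ is fixed-point free.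

**Proof.** Let $X=F_1\cup\dots\cup F_k$ with colors $F_i$. Then $F_i$ and $f^{-1}(F_i)$ are disjoint closed sets in the normal space $X$, so their closures in $\beta X$ are disjoint. Suppose $\widetilde f(p)=p$, and let $I=\{i:p\in\operatorname{cl}F_i\}$. For $i\in I$ we have $p\notin\operatorname{cl}f^{-1}(F_i)$. Hence
$$N=\beta X\setminus\Big(\bigcup_{i\notin I}\operatorname{cl}F_i\ \cup\ \bigcup_{i\in I}\operatorname{cl}f^{-1}(F_i)\Big)$$
is an open set containing $p$. As $\widetilde f(p)=p$, there is an open $N'\ni p$ with $N'\subset N$ and $\widetilde f(N')\subset N$. Take $x\in X\cap N'$. Since $f(x)\in N$, $f(x)\notin F_i$ for $i\notin I$, so $f(x)\in F_i$ for some $i\in I$. Then $x\in f^{-1}(F_i)$, contrary to $x\in N$. $\square$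

**Proof of Theorem 1 from the Proposition.** Take $Y=A=X$ and $\Phi=f$; then $f$ is colorable. As $X$ is normal, Lemma 1 says that $\widetilde f$ is fixed-point free. Also $\dim\beta X=\dim X\le n$, so known result (b), applied to the compact space $\beta X$ and the map $\widetilde f$, gives at most $n+3$ colors for $\widetilde f$ covering $\beta X$. Their intersections with $X$ are closed in $X$, cover $X$, and are colors for $f$. $\square$

**Remark.** The optimal number of colors in Theorem 1 lies between $n+2$ (the antipodal map of $S^n$, Example 1) and $n+3$. For $n=0$ it is $3$, witnessed by the three-cycle of Section 1.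

It remains to prove the Proposition.

## 5. Maps of $\omega$: going down, going up

Consider $X=\omega$, discrete, and $f\colon\omega\to\omega$ without fixed points. Split $\omega$ into $L=\{x:f(x)<x\}$ and $U=\{x:f(x)>x\}$.

*Going down.* Color $L$ by induction on $x$ with two colors: when we reach $x\in L$, the point $f(x)$ is smaller, and if it lies in $L$ it already has a color; give $x$ the other one.

*Going up.* On $U$ the induction has nothing to start from: to color $x$ we must know the color of the *later* point $f(x)$. For single points there is a way out. Join $x$ and $f(x)$ by an edge when both are in $U$. This graph has no cycle: the least vertex of a cycle would have two different larger neighbors, while the only larger neighbor of $x$ is $f(x)$. So it is a forest, and we can two-color each tree from a base vertex of our choice.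

Now replace the points of $\omega$ by closed pieces $G_j$, $j\in\omega$, forming a discrete family, each with $G_j\cap f(G_j)=\emptyset$; write $s(x)=j$ for $x\in G_j$. This is a sensible plan: Step 1 below reduces $A$ to $n+1$ such families. The downward induction survives: we extend the coloring one piece at a time, always knowing the coloring on earlier pieces. The upward part does not. There may be uncountably many orbits, and choosing a base point in each has no reason to produce closed sets. This is not a lack of skill. For the shift $g$ of Example 2, the sets $G_j=\{a:\min a=j\}$ form a discrete clopen cover of the whole space, $G_j\cap g(G_j)=\emptyset$, and $s(g(a))=a_1>a_0=s(a)$ for every $a$. Every step goes up, and no closed coloring exists.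

**When can upward steps be colored?** The translation of $\mathbb R$ had a continuous clock that advances by one unit at each step. That is enough in general.

**Lemma 2 (clock).** Let $\Phi\colon Y\to Y$ be a map, $Q\subset Y$ closed, and $\lambda\colon Y\to\mathbb R$ continuous with $\lambda(\Phi(x))=\lambda(x)-1$ for all $x\in Q$. Then $Q$ is a union of three closed sets $F$ with $F\cap\Phi(F)=\emptyset$.

**Proof.** Put $F_r=\{x\in Q:\lambda(x)\in[\frac{2r}3,\frac{2r+2}3]+2\mathbb Z\}$ for $r=0,1,2$. These sets are closed and cover $Q$. If $x,\Phi(x)\in F_r$, then two elements of $[\frac{2r}3,\frac{2r+2}3]+2\mathbb Z$ differ by exactly $1$. But their differences lie in $[-\frac23,\frac23]+2\mathbb Z$, which does not contain $1$. $\square$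

A natural clock for a piece $Q$ counts how many steps the orbit stays in (a neighborhood of) $Q$. It is available if every orbit eventually leaves. For upward steps orbits need not leave: $f(x)=x+1$ on $\omega$ rises forever.

**The way past this point** is to divide the upward steps into two kinds, so that no orbit can continue forever with steps of a single kind. Cut $\omega$ into consecutive finite blocks
$$[h(0),h(1)),\ [h(1),h(2)),\ \dots,\qquad 0=h(0)<h(1)<h(2)<\cdots.$$
An upward step either stays in its block or goes to a later block. An orbit cannot take within-block steps forever, since a block is finite. Could it change block at every step forever? Starting at time $0$ in block number at least $1$, it would be in block number at least $i+1$ at time $i$, that is, $s(f^i(x))\ge h(i)$ for *every* $i$. So what we want is a function $h$ such that no orbit satisfies $s(f^i(x))\ge h(i)$ for all $i\ge1$. The Menger property provides exactly this.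

For $f(x)=x+1$ and $s(x)=x$ we may take $h(i)=2i$: $x+i<2i$ as soon as $i>x$. The blocks are $\{0,1\},\{2,3\},\dots$; steps from even numbers stay in the block, steps from odd numbers change it, and no two consecutive steps are of the same kind. The full orbit is still infinite, but we color the two kinds separately. For the shift $g$, where $s(g^i(a))=a_i$, no $h$ exists: choose a strictly increasing sequence with $a_i\ge h(i)$ for all $i$.

## 6. Proof of the Proposition

Let $Y,\Phi,A,n$ be as in the Proposition. As in Section 1, for each $x\in A$ choose an open $V_x\ni x$ in $Y$ with $V_x\cap\Phi(V_x)=\emptyset$: take disjoint open $O\ni x$, $O'\ni\Phi(x)$ and put $V_x=O\cap\Phi^{-1}(O')$.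

**Step 1: from a cover to $n+1$ discrete families.** This step uses $\dim A\le n$ to replace the cover $\{V_x\}$ by $n+1$ families, within each of which the pieces are well separated. For $A=\mathbb R$, $n=1$, think of the two families $\{[2j,2j+1]\}$ and $\{[2j-1,2j]\}$.

*Claim.* For $p=0,\dots,n$ there are families $\{D_{p,j}\}_{j\in\omega}$ of closed subsets of $A$ and discrete families $\{G_{p,j}\}_{j\in\omega}$ of closed subsets of $Y$ such that $D_{p,j}\subset\operatorname{int}G_{p,j}$, each $G_{p,j}$ lies in some $V_x$ or is empty, and $A=\bigcup_{p,j}D_{p,j}$.

The space $A$ is closed in $Y$, hence Lindelöf, paracompact and normal. So the cover $\{V_x\cap A\}$ has a countable locally finite open refinement $\{U_k\}_{k\in\omega}$. By Dowker's theorem and the regrouping in Section 3, there is an open cover $\{W_k\}$ of $A$ with $W_k\subset U_k$ such that no point lies in $n+2$ of the $W_k$; it is locally finite because $\{U_k\}$ is. Let $\{\varphi_k\}$ be a partition of unity on $A$ with $\{\varphi_k>0\}\subset W_k$. For finite nonempty $T\subset\omega$ put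
$$V_T=\{x\in A:\varphi_s(x)>\varphi_t(x)\ \text{ for all } s\in T,\ t\notin T\}.$$
For example, with the tents $\varphi_k(x)=\max(0,1-|x-k|)$ on $\mathbb R$, $k\in\mathbb Z$, one gets $V_{\{k\}}=(k-\frac12,k+\frac12)$ and $V_{\{k,k+1\}}=(k,k+1)$.

*The sets $V_T$ are open.* Every point has a neighborhood on which all but finitely many $\varphi_t$ vanish. There $\sup_{t\notin T}\varphi_t$ is a maximum of finitely many continuous functions (one of them $0$), and $V_T$ is described by $\min_{s\in T}\varphi_s>\sup_{t\notin T}\varphi_t$.

*They refine $\{W_k\}$.* If $x\in V_T$ and $s\in T$, then $\varphi_s(x)>\varphi_t(x)\ge0$ for any $t\notin T$. So $V_T\subset W_s\subset U_s$, and $V_T$ lies in some $V_x$.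

*Equal size implies disjoint.* If $T\ne T'$ and $|T|=|T'|$, choose $s\in T\setminus T'$ and $t\in T'\setminus T$. A point of $V_T\cap V_{T'}$ would satisfy $\varphi_s>\varphi_t>\varphi_s$.

*Sizes up to $n+1$ suffice.* A point $x\in A$ lies in $V_T$ for $T=\{k:\varphi_k(x)>0\}$, and $1\le|T|\le n+1$.

So the sets $O_p=\bigcup_{|T|=p+1}V_T$, $p=0,\dots,n$, form an open cover of $A$. Shrink it to a closed cover $\{C_p\}$ with $C_p\subset O_p$. For $|T|=p+1$ the set $C_p\cap V_T$ is closed, since it equals $C_p$ minus the union of the other $V_{T'}$ with $|T'|=p+1$. For fixed $p$ these sets form a discrete family in $A$: a point of $C_p$ lies in some $V_T$, which meets only one of them, and a point outside $C_p$ has the neighborhood $A\setminus C_p$. There are countably many $T$; enumerate the sets $C_p\cap V_T$ as $D_{p,j}$, $j\in\omega$, adding empty sets if needed. Their union over $j$ is $C_p$, so together they cover $A$.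

As $A$ is closed, the family $\{D_{p,j}\}_j$ is discrete in $Y$: points outside $A$ have the neighborhood $Y\setminus A$, and for a point of $A$ extend its neighborhood in $A$ to an open set of $Y$ with the same trace on $A$. By collectionwise normality there is a discrete family of open sets $H_{p,j}\supset D_{p,j}$ in $Y$. If $D_{p,j}\neq\emptyset$, it lies in some $V_x$, and by normality there is a closed $G_{p,j}$ with $D_{p,j}\subset\operatorname{int}G_{p,j}\subset G_{p,j}\subset H_{p,j}\cap V_x$. If $D_{p,j}=\emptyset$, let $G_{p,j}=\emptyset$. The family $\{G_{p,j}\}_j$ is discrete because $\{H_{p,j}\}_j$ is. This proves the claim.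

From now on fix $p$ and drop it from the notation. Let $D=\bigcup_jD_j$ and $G=\bigcup_jG_j$. Both are closed, $D\subset\operatorname{int}G$, and $G_j\cap\Phi(G_j)=\emptyset$ for all $j$. Let $s\colon G\to\omega$ be $s=j$ on $G_j$; it is continuous, since each $G_j$ is open in $G$. *It suffices to cover $D$ by $n+8$ closed sets $F$ with $F\cap\Phi(F)=\emptyset$*: doing so for each of the $n+1$ values of $p$ proves the Proposition.

**Step 2: blocks from the Menger property.** This step constructs $h$, and is the only one in which the Menger property is used beyond normality and the Lindelöf property. For $i\ge1$ and $k\in\omega$ let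
$$O_{i,k}=(\Phi^i)^{-1}\Big(Y\setminus\bigcup_{j\ge k}G_j\Big).$$
This set is open, because $\bigcup_{j\ge k}G_j$ is closed, and it increases with $k$. For fixed $i$ the sets $O_{i,k}$, $k\in\omega$, cover $Y$, because $\Phi^i(x)$ lies in at most one $G_j$. By the Menger property, finitely many sets from each of these covers suffice to cover $Y$. As $O_{i,k}$ increases with $k$, we may replace finitely many by one: there are $h(i)$, $i\ge1$, with $Y=\bigcup_{i\ge1}O_{i,h(i)}$. Enlarging the values keeps this true, so we may assume $0=:h(0)<h(1)<h(2)<\cdots$. Thus
$$\text{for every }x\in Y\text{ there is }i\ge1\text{ with }\Phi^i(x)\notin G\ \text{ or }\ s(\Phi^i(x))<h(i).\tag{2}$$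
For $m\in\omega$ let $b(m)=i$ if and only if $h(i-1)\le m<h(i)$. Then $b$ is nondecreasing with values $\ge1$, each set $b^{-1}(i)$ is finite, and $m<h(i)$ implies $b(m)\in\{1,\dots,i\}$.

**Step 3: splitting $D$ by the kind of step.** This step separates down-steps, up-steps inside a block, and up-steps to a later block, leaving room around each part for a continuous cutoff. Let $E=G\cap\Phi^{-1}(G)$, a closed set. On $E$ both $s$ and $s\circ\Phi$ are defined and continuous, and $s(\Phi(x))\ne s(x)$ since $G_j\cap\Phi(G_j)=\emptyset$. As $b$ is nondecreasing, $E$ is the disjoint union of
$$\begin{aligned}E_1&=\{x\in E: s(\Phi(x))<s(x)\},\\ E_2&=\{x\in E: s(\Phi(x))>s(x),\ b(s(\Phi(x)))=b(s(x))\},\\ E_3&=\{x\in E: s(\Phi(x))>s(x),\ b(s(\Phi(x)))>b(s(x))\}.\end{aligned}$$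
Each is defined by conditions on the integer-valued continuous functions $s$ and $s\circ\Phi$, so each is clopen in $E$ and closed in $Y$.

A point of $D$ outside $E$ has $\Phi(x)\notin G$ and no kind. We assign such points with Tietze: there is a continuous $v\colon G\to[1,3]$ with $v\equiv a$ on $E_a$, $a=1,2,3$. Put
$$R_1=\{v\le\tfrac32\},\quad R_2=\{\tfrac32\le v\le\tfrac52\},\quad R_3=\{v\ge\tfrac52\},$$
$$Q_1'=\{v\le\tfrac74\},\quad Q'_2=\{\tfrac54\le v\le\tfrac{11}4\},\quad Q_3'=\{v\ge\tfrac94\},$$
all subsets of $G$, and $Q_a=D\cap R_a$. Then $D=Q_1\cup Q_2\cup Q_3$, and all $Q_a$, $Q'_a$ are closed in $Y$. Moreover $Q_a\subset\operatorname{int}_YQ_a'$. For instance, $Q_1$ lies in $\operatorname{int}G\cap\{v<\frac74\}$, which is open in $Y$ and contained in $Q'_1$; for $a=2,3$ use $\{\frac54<v<\frac{11}4\}$ and $\{v>\frac94\}$. On $E$ the function $v$ takes only the values $1,2,3$, and among these only $a$ is allowed in $Q_a'$; so $Q'_a\cap E=E_a$. If $x\in Q_a'$ and $\Phi(x)\in Q'_a$, then $x,\Phi(x)\in G$, so $x\in E$. Hence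
$$x\in Q'_a\ \text{ and }\ \Phi(x)\in Q'_a\quad\Longrightarrow\quad x\in E_a.\tag{3}$$

**Step 4: the down-steps $Q_1$, with $n+2$ colors.** This is the induction of Section 5 carried out piece by piece. Points of one piece $N_j$ may be mapped into several earlier pieces and different colors there, so we need $n+2$ colors and keep the invariant that no point of a piece gets all of them.

Let $N_j=Q_1\cap D_j$. These sets form a discrete family of closed sets with union $Q_1$, and $\dim N_j\le n$ because $N_j$ is closed in the normal space $A$. If $x\in N_j$ and $\Phi(x)\in N_k$, then $x\in E_1$ by (3), so $k=s(\Phi(x))<s(x)=j$.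

By induction on $j$ we construct closed covers $\{F_{j,r}\}_{r=1}^{n+2}$ of $N_j$ with $\bigcap_rF_{j,r}=\emptyset$ such that
$$x\in F_{j,r}\quad\Longrightarrow\quad\Phi(x)\notin F_{k,r}\ \text{ for all }k<j.\tag{4}$$
For $j=0$ put $F_{0,1}=N_0$ and $F_{0,r}=\emptyset$ for $r\ge2$. The intersection is empty since $n+2\ge2$, and (4) is vacuous.

For $j>0$ let
$$B_r=N_j\cap\Phi^{-1}\Big(\bigcup_{k<j}F_{k,r}\Big),$$
a closed set: the points of $N_j$ to which color $r$ is forbidden. We have $\bigcap_rB_r=\emptyset$. Indeed, if $x$ lies in every $B_r$, then $\Phi(x)$ lies in some $N_k$ with $k<j$. This $k$ is unique because the $N_k$ are disjoint, so it is the same for all $r$, and $\Phi(x)\in\bigcap_rF_{k,r}=\emptyset$, a contradiction. So $\{N_j\setminus B_r\}_{r=1}^{n+2}$ is an open cover of $N_j$. Since $\dim N_j\le n$, (1) gives an open cover $\{W_r\}_{r=1}^{n+2}$ of $N_j$ with $W_r\subset N_j\setminus B_r$ and $\bigcap_rW_r=\emptyset$. Let $\{F_{j,r}\}_r$ be a closed cover of $N_j$ with $F_{j,r}\subset W_r$. Its intersection is empty, and $F_{j,r}\cap B_r=\emptyset$ is precisely (4).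

Put $F_r=\bigcup_jF_{j,r}$. It is closed by discreteness, and $Q_1=\bigcup_{r=1}^{n+2}F_r$. Suppose $x\in F_r$ and $\Phi(x)\in F_r$, say $x\in F_{j,r}$ and $\Phi(x)\in F_{k,r}$. Then $k<j$, contrary to (4). So $F_r\cap\Phi(F_r)=\emptyset$.

**Step 5: the up-steps $Q_2$ and $Q_3$, with $3$ colors each.** This step builds the clock for Lemma 2. Let $a\in\{2,3\}$.

*Claim.* For every $x\in Y$ there is $m\ge0$ with $\Phi^m(x)\notin Q'_a$.

Suppose $\Phi^m(x)\in Q'_a$ for all $m\ge0$, and let $s_m=s(\Phi^m(x))$. By (3), $\Phi^m(x)\in E_a$ for all $m$, so $s_0<s_1<s_2<\cdots$.

If $a=2$, then $b(s_0)=b(s_1)=\cdots=i$ for some $i$, and infinitely many different numbers $s_m$ lie in the finite set $b^{-1}(i)$, a contradiction.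

If $a=3$, then $b(s_0)<b(s_1)<\cdots$. By (2) there is $i\ge1$ with $\Phi^i(x)\notin G$ or $s_i<h(i)$. The first is excluded because $\Phi^i(x)\in Q_3'\subset G$. So $s_i<h(i)$ and $b(s_i)\le i$. Then $b(s_0)<\dots<b(s_i)$ are $i+1$ distinct elements of $\{1,\dots,i\}$, a contradiction. The claim is proved.

The sets $Q_a$ and $Y\setminus\operatorname{int}Q_a'$ are closed and disjoint. By Urysohn's lemma there is a continuous $u\colon Y\to[0,1]$ with $u=1$ on $Q_a$ and $u=0$ outside $\operatorname{int}Q_a'$. Define
$$\lambda(x)=\sum_{i\ge0}\ \prod_{j=0}^{i}u(\Phi^j(x)).$$
This is a softened count of the steps before the orbit leaves $Q'_a$. It is finite and continuous. Given $x_0$, choose by the claim $m$ with $\Phi^m(x_0)\notin Q'_a$. As $Q'_a$ is closed, $\Phi^m(x)\notin Q_a'$ for all $x$ in some neighborhood of $x_0$. There $u(\Phi^m(x))=0$, so all terms with $i\ge m$ vanish, and $\lambda$ is a finite sum of continuous functions. Taking out the factor $u(\Phi^0(x))=u(x)$, we get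
$$\lambda(x)=u(x)\Big(1+\sum_{i\ge1}\prod_{j=1}^{i}u(\Phi^j(x))\Big)=u(x)\,\big(1+\lambda(\Phi(x))\big).$$
For $x\in Q_a$ we have $u(x)=1$, so $\lambda(\Phi(x))=\lambda(x)-1$. By Lemma 2, $Q_a$ is a union of three closed sets $F$ with $F\cap\Phi(F)=\emptyset$.

Steps 4 and 5 cover $D=Q_1\cup Q_2\cup Q_3$ by $(n+2)+3+3=n+8$ closed sets of the required kind. Doing this for $p=0,\dots,n$ proves the Proposition, and with it Theorem 1. $\blacksquare$

**Remark.** The argument of Step 5 also runs for $a=1$: an orbit staying in $Q_1'$ would give an infinite strictly decreasing sequence $s_0>s_1>\cdots$ in $\omega$. It gives three colors for $Q_1$, where Step 4 gives $n+2$; for $n=0$ Step 4 is better, and it matches the count in the Proposition.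

## 7. Maps defined only on a closed subset

The proof uses all iterates $\Phi^i$, so it needs a self-map. For a map $f\colon A\to X$ defined on a closed $A\subset X$ we manufacture one. The domain $A$ must be finite-dimensional, but $X$ need not be, which is why the Proposition was stated with two spaces.

**Theorem 2.** Let $X$ be Menger (e.g. $\sigma$-compact, of arbitrary dimension), $A\subset X$ closed with $\dim A\le n<\infty$. Then every continuous fixed-point free $f\colon A\to X$ is colorable, in at most $(n+1)(n+8)$ colors.

The idea is to extend $f$ to an ambient cube and add coordinates that record whether a point has been outside the closure of $A$. Once one of these coordinates is positive, it stays positive, and the point never returns to the copy of $X$ where we are coloring.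

**Step 1: a map of the cube.** We extend $f$ and make a function that detects $A$. Embed $\beta X$ in a cube $T=[0,1]^\kappa$. Since $X$ is normal and $A$ is closed in it, $\operatorname{cl}_TA=\operatorname{cl}_{\beta X}A=\beta A$. So $f$ extends to a continuous map $\operatorname{cl}_TA\to\beta X\subset T$. By Tietze, applied to each coordinate, this extends to a continuous $F\colon T\to T$. Let $d\colon T\to[0,1]^\mu$ be the diagonal of all continuous functions $T\to[0,1]$ vanishing on $\operatorname{cl}_TA$. By complete regularity $d^{-1}(0)=\operatorname{cl}_TA$, and since $A$ is closed in $X$, $X\cap d^{-1}(0)=A$.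

**Step 2: an invariant set.** We restrict to a set in which the zero level is exactly $X$. Let
$$M=(X\times\{0\})\cup\big(T\times([0,1]^\mu\setminus\{0\})\big),\qquad \Phi(t,r)=\big(F(t),\min(1,r+d(t))\big),$$
with the minimum taken coordinatewise. The map $\Phi$ is continuous. To see that $\Phi(M)\subset M$, let $(t,r)\in M$. If the second coordinate of $\Phi(t,r)$ is not $0$, then $\Phi(t,r)\in M$. If it is $0$, then $r=0$ and $d(t)=0$. From $r=0$ and $(t,r)\in M$ we get $t\in X$; with $d(t)=0$ this gives $t\in A$. So $\Phi(t,r)=(f(t),0)\in X\times\{0\}$.

**Step 3: a Menger space containing $X$.** The set $M$ may be too large to be Menger, so we keep only what the orbits of $X$ reach. Let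
$$Y=\bigcup_{m\ge0}\Phi^m(X\times\{0\})\subset M.$$
Then $\Phi(Y)\subset Y$. The space $Y$ is Menger for two reasons. First, continuous images of Menger spaces are Menger, as one sees by pulling back the covers. Second, countable unions $Z=\bigcup_mZ_m$ of Menger spaces are Menger: split the index set of the sequence of covers into infinitely many infinite pieces $I_m$, and use the covers $\mathcal U_i$, $i\in I_m$, to take care of $Z_m$.

Since $M\cap(T\times\{0\})=X\times\{0\}$, we have $Y\cap(T\times\{0\})=X\times\{0\}$, so $X\times\{0\}$ is closed in $Y$. Hence $A\times\{0\}$ is closed in $Y$ too, and it is a copy of $A$, of dimension at most $n$. For $x\in A$ we have $d(x)=0$, so $\Phi(x,0)=(f(x),0)\ne(x,0)$.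

**Conclusion.** The Proposition applies to $Y$, $\Phi$ and $A\times\{0\}$. It covers $A\times\{0\}$ by at most $(n+1)(n+8)$ closed sets $F\times\{0\}$ with $(F\times\{0\})\cap\Phi(F\times\{0\})=\emptyset$, that is, $F\cap f(F)=\emptyset$. $\square$

## 8. Analytic spaces: colorability characterizes $\sigma$-compactness

For analytic spaces, $\sigma$-compactness is not only sufficient: if it fails, the shift of Example 2 sits inside as a closed piece. Recall that a separable metrizable space is *analytic* if it is a continuous image of a Polish space or empty; the irrationals, being Polish, are an example.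

**Theorem 3.** For an analytic separable metrizable space $X$ the following are equivalent:

1. $X$ is $\sigma$-compact;
2. $X$ is Menger;
3. for every closed finite-dimensional $A\subset X$, every continuous fixed-point free $f\colon A\to X$ is colorable;
4. the same as 3 for every closed zero-dimensional $A\subset X$.

If $\dim X=0$, these are also equivalent to

5. every continuous fixed-point free self-map of $X$ is colorable.

**Proof.** (1)⇒(2) was shown in Section 3, (2)⇒(3) is Theorem 2, and (3)⇒(4) is trivial. If $\dim X=0$, then (2)⇒(5) is Theorem 1. For (4)⇒(1) and (5)⇒(1), suppose from now on that $X$ is not $\sigma$-compact.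

**Step 1: a closed copy of the irrationals.** This is where analyticity is used. Let $cX$ be a metrizable compactification of $X$. If $X$ were an $F_\sigma$ set in $cX$, it would be $\sigma$-compact. So it is not $F_\sigma$, and by Hurewicz's theorem (Kechris, *Classical Descriptive Set Theory*, §21) there is a Cantor set $C\subset cX$ such that $C\setminus X$ is countable and dense in $C$. Let $P=C\cap X$. It is closed in $X$. As $C\setminus X$ is countable, $P$ is a $G_\delta$ in $C$, hence Polish; it is zero-dimensional, and it is dense in $C$ because nonempty open subsets of $C$ are uncountable. No compact $K\subset P$ has interior in $P$: if $\emptyset\ne W\cap P\subset K$ with $W$ open in $C$, then $W\subset\operatorname{cl}_C(W\cap P)\subset K\subset P$, while $W$ meets $C\setminus X$ by density. By the Alexandrov–Urysohn theorem, a nonempty zero-dimensional Polish space in which compact sets have empty interior is homeomorphic to the irrationals. So $P$ is.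

**Step 2: (4)⇒(1).** By Example 2 there is a continuous fixed-point free non-colorable $g\colon P\to P$. Viewed as a map $P\to X$ on the closed zero-dimensional set $P$, it refutes (4).

**Step 3: a retraction onto $P$ when $\dim X=0$.** To refute (5) we must extend $g$ to all of $X$ without creating fixed points. We do this through a retraction $r\colon X\to P$. Fix a metric $\rho$ on $X$. Each $x\in X\setminus P$ has a clopen neighborhood $W$ in $X$ with $\operatorname{diam}W<\rho(x,P)/3$. For $w\in W$ we have $\rho(w,P)\ge\rho(x,P)-\operatorname{diam}W\ge\frac23\rho(x,P)$, so $\operatorname{diam}W\le\rho(W,P)$ and $\rho(W,P)>0$. Here $\rho(W,P)$ is the infimum of the distances between points of $W$ and of $P$. Countably many such $W$ cover $X\setminus P$. Subtracting from each the union of the preceding ones, and discarding empty sets, we get pairwise disjoint nonempty clopen sets $W_k$ with union $X\setminus P$. Passing to subsets does not increase the diameter and does not decrease the distance to $P$, so still $\operatorname{diam}W_k\le\rho(W_k,P)$ and $\rho(W_k,P)>0$. Choose $p_k\in P$ at distance at most $2\rho(W_k,P)$ from some point of $W_k$. Let $r=p_k$ on $W_k$ and $r=\mathrm{id}$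 on $P$.

On the open set $X\setminus P$ the map $r$ is locally constant. For continuity at $p\in P$, let $x\in W_k$ and $\rho(x,p)=\varepsilon$. Then $\rho(W_k,P)\le\varepsilon$, so
$$\rho(x,r(x))\le\operatorname{diam}W_k+2\rho(W_k,P)\le3\varepsilon,$$
and $\rho(p,r(x))\le4\varepsilon$. For $x\in P$, $\rho(p,r(x))=\rho(p,x)$. So $r$ is continuous at $p$.

**Step 4: (5)⇒(1).** Let $f=g\circ r\colon X\to X$, a continuous map with values in $P$. If $f(x)=x$, then $x\in P$, so $r(x)=x$ and $g(x)=x$, which is impossible. So $f$ is fixed-point free. If $f$ had a coloring $F_1,\dots,F_k$, then the sets $F_i\cap P$ would be closed in $P$ and cover $P$, and $g(F_i\cap P)=f(F_i\cap P)$ would miss $F_i$. This would be a coloring of $g$, which does not exist. So $f$ is not colorable and (5) fails. $\square$
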